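\title{Every number in $[0,1]$ is a Tur\'an density in all large uniformities}

\begin{abstract}
Let $\Pi_\infty^{(r)}$ be the set of Tur\'an densities of possibly infinite families of $r$-graphs. We prove that every number in $[0,1]$ belongs to $\Pi_\infty^{(r)}$ for all sufficiently large $r$, so that $\limsup_{r\to\infty}\Pi_\infty^{(r)}=\bigcup_{r\ge2}\Pi_\infty^{(r)}=[0,1]$. We also show that for every $r\ge4$ the set $\Pi_\infty^{(r)}$ contains an interval $[\alpha_r,1]$ with $\alpha_r<1$. The proof first finds an interval in $\Pi_\infty^{(4)}$, by encoding a continued fraction in an infinite caterpillar, and then spreads this interval over $(0,1)$ by combining many copies of it inside $r$-graphs with $r$ large.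
\end{abstract}

\section{The problem and the results}\label{sec:intro}

An \emph{$r$-graph} $G$ consists of a finite vertex set $V(G)$ and a set $E(G)$ of $r$-element subsets of $V(G)$, the edges. A \emph{subgraph} of $G$ is obtained by deleting vertices, edges, or both; it need not be induced. Let $\mathcal F$ be a family of $r$-graphs, possibly infinite. An $r$-graph is \emph{$\mathcal F$-free} if none of its subgraphs is isomorphic to a member of $\mathcal F$. The Tur\'an function $\mathrm{ex}(n,\mathcal F)$ is the largest number of edges of an $\mathcal F$-free $r$-graph on $n$ vertices (and $0$ if there is no such $r$-graph), and the \emph{Tur\'an density} of $\mathcal F$ is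
\[
\pi(\mathcal F)=\lim_{n\to\infty}\frac{\mathrm{ex}(n,\mathcal F)}{\binom nr}.
\]
The limit always exists (Section~\ref{sec:monotone} recalls why). It is the largest proportion of $r$-sets that can be edges, asymptotically, once $\mathcal F$ is forbidden. Let $\Pi_\infty^{(r)}\subset[0,1]$ be the set of all values $\pi(\mathcal F)$, where $\mathcal F$ ranges over all families of $r$-graphs. Forbidding a single edge gives $0$ and forbidding nothing gives $\pi(\emptyset)=1$, so $0,1\in\Pi_\infty^{(r)}$ for every $r$.

How do these sets depend on $r$? Let $\limsup_{r\to\infty}\Pi_\infty^{(r)}$ be the set of numbers that lie in $\Pi_\infty^{(r)}$ for infinitely many $r$, and $\liminf_{r\to\infty}\Pi_\infty^{(r)}$ the set of numbers that lie in $\Pi_\infty^{(r)}$ for all but finitely many $r$. The following problem comes from Grosu's paper~\cite{Grosu}.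

\begin{quote}
Is it true that $\limsup_{r\to\infty}\Pi_\infty^{(r)}=\bigcup_{r\ge2}\Pi_\infty^{(r)}$?
\end{quote}

The left side is contained in the right side, so the question is whether every number that is a Tur\'an density once is a Tur\'an density again, exactly, in infinitely many uniformities. The simplest constructions suggest that it is not. Forbidding all $r$-graphs that are not $r$-partite gives the density $r!/r^r$ of the balanced complete $r$-partite $r$-graph, and by a theorem of Erd\H{o}s~\cite{Erdos},
\begin{equation}\label{eq:erdos}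
\Pi_\infty^{(r)}\cap\bigl(0,\,r!/r^r\bigr)=\emptyset .
\end{equation}
Thus the sets do change with $r$: the number $(r+1)!/(r+1)^{r+1}=\bigl(\frac r{r+1}\bigr)^r\,r!/r^r$ lies in $\Pi_\infty^{(r+1)}$ and not in $\Pi_\infty^{(r)}$. The obvious way to raise the uniformity, extending every edge by one vertex from a new vertex class, multiplies the density by $\bigl(\frac r{r+1}\bigr)^r<1$ (Lemma~\ref{lem:padding}). An exact return to a given value therefore seems to need an arithmetic coincidence. Such returns do occur: by a result of Sidorenko, $1-2^{-p}\in\limsup_{r\to\infty}\Pi_\infty^{(r)}$ for every integer $p\ge1$. One might still guess that the recurrent numbers are special.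

A count points the other way. There are only countably many finite families up to isomorphism, but nothing of this kind restricts infinite families. If Tur\'an densities can be made to vary continuously with a parameter, then the intermediate value theorem can hit a prescribed number with no coincidence at all. This is what happens, and the answer to the problem is yes.

\begin{theorem}\label{thm:main}
For every $\alpha\in[0,1]$ there is $r_0(\alpha)$ such that $\alpha\in\Pi_\infty^{(r)}$ for all $r\ge r_0(\alpha)$. Consequently
\[
\liminf_{r\to\infty}\Pi^{(r)}_\infty=\limsup_{r\to\infty}\Pi^{(r)}_\infty=\bigcup_{r\ge2}\Pi_\infty^{(r)}=[0,1].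
\]
Moreover, $r_0$ can be chosen uniformly for $\alpha$ in any compact subset of $(0,1)$.
\end{theorem}

\begin{theorem}\label{thm:intervals}
For every $r\ge4$ the set $\Pi_\infty^{(r)}$ contains a nondegenerate interval, and there is $\alpha_r<1$ with $[\alpha_r,1]\subset\Pi_\infty^{(r)}$.
\end{theorem}

The threshold in Theorem~\ref{thm:main} cannot be bounded independently of $\alpha$. If $0<\alpha<r!/r^r$, then $\alpha\notin\Pi_\infty^{(r)}$ by~\eqref{eq:erdos}, so $r_0(\alpha)>r$. Hence $r_0(\alpha)\to\infty$ as $\alpha\to0^+$, and no single set $\Pi_\infty^{(r)}$ equals $[0,1]$.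

The proof has two steps. The first produces a short interval $[a,b]\subset\Pi_\infty^{(4)}$ (Section~\ref{sec:interval}). The second moves this interval to higher uniformities, using one general lemma on substituting hypergraphs into the parts of a partition (Section~\ref{sec:monotone}). Two direct applications of the lemma give Theorem~\ref{thm:intervals} (Section~\ref{sec:join}); a third, with many parts and $r\to\infty$, gives Theorem~\ref{thm:main} (Section~\ref{sec:spread}).

\section{Monotone classes and substitution}\label{sec:monotone}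

Since infinite families are allowed, we never have to find a forbidden family. It suffices to describe the hypergraphs that we permit and to forbid all others. A \emph{monotone class} is a class $\mathcal G$ of $r$-graphs that is closed under isomorphism and under taking subgraphs and that contains all edgeless $r$-graphs (including the one with no vertices). For $n\ge r$ put
\[
d_n(\mathcal G)=\max\Bigl\{|E(G)|\big/\tbinom nr:\ G\in\mathcal G,\ |V(G)|=n\Bigr\}.
\]

\begin{lemma}\label{lem:monotone}
Let $\mathcal G$ be a monotone class of $r$-graphs. Then $d_n(\mathcal G)$ is nonincreasing for $n\ge r$, and $d(\mathcal G):=\lim_{n\to\infty}d_n(\mathcal G)$ belongs to $\Pi_\infty^{(r)}$.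
\end{lemma}

\begin{proof}
Let $G\in\mathcal G$ have $n+1$ vertices. Each edge survives in exactly $n+1-r$ of the subgraphs $G-v$, and these lie in $\mathcal G$. Hence $(n+1-r)|E(G)|\le(n+1)\,d_n(\mathcal G)\binom nr$, that is, $|E(G)|\le d_n(\mathcal G)\binom{n+1}r$.

Let $\mathcal F$ be the family of all $r$-graphs not in $\mathcal G$. If $G\in\mathcal G$, then all subgraphs of $G$ are in $\mathcal G$, so $G$ is $\mathcal F$-free. If $G\notin\mathcal G$, then $G$ itself is a member of $\mathcal F$. So the $\mathcal F$-free $r$-graphs are exactly the members of $\mathcal G$, and $\pi(\mathcal F)=d(\mathcal G)$.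
\end{proof}

We call $d(\mathcal G)$ the \emph{density} of $\mathcal G$. Conversely, the $\mathcal F$-free $r$-graphs form a monotone class unless $\mathcal F$ has an edgeless member, in which case $\mathrm{ex}(n,\mathcal F)=0$ for large $n$. This is why the limit defining $\pi(\mathcal F)$ exists.

\begin{remark}\label{rem:empty}
The value $1$ comes only from the empty family. If $F\in\mathcal F$ and $k\ge\max(r,|V(F)|)$, then an $\mathcal F$-free $r$-graph does not contain the complete $r$-graph on $k$ vertices, so $\pi(\mathcal F)\le1-1/\binom kr$ by Lemma~\ref{lem:monotone}. If the empty family were disallowed, all four sets in Theorem~\ref{thm:main} would lose the point $1$ and nothing else, and the answer to the problem would still be yes.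
\end{remark}

Our constructions in higher uniformity all have the same shape: split the vertices into parts, place a member of a known class on each part, and decide whether an $r$-set may be an edge by looking at its intersections with the parts. The next lemma computes the density of such a construction from the densities of the ingredients alone.

Fix integers $r,h,q_1,\dots,q_h\ge1$ and monotone classes $\mathcal H_i$ of $q_i$-graphs with densities $\beta_i$, and let $\beta=(\beta_1,\dots,\beta_h)$. A \emph{rule} is a function $\varphi(k,z)\in\{0,1\}$, defined for $k\in\{0,\dots,r\}^h$ with $\sum_ik_i=r$ and $z\in\{0,1\}^h$, that is nondecreasing in each $z_i$. Given a partition $V=A_1\cup\dots\cup A_h$ (parts may be empty) and hypergraphs $H_i\in\mathcal H_i$ with $V(H_i)=A_i$, an $r$-set $S\subset V$ is \emph{allowed} if $\varphi(k(S),z(S))=1$, where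
\[
k_i(S)=|S\cap A_i|,\qquad z_i(S)=\mathbf 1[S\cap A_i\in E(H_i)].
\]
Let $\mathcal B$ be the class of $r$-graphs $G$ for which there are such a partition of $V(G)$ and such $H_i$ that every edge of $G$ is allowed. If $\varphi$ does not depend on $z_i$, the class $\mathcal H_i$ plays no role, and we call the part $A_i$ \emph{free}.

For $p\in[0,1]^h$ let $f(k,p)=\mathbb E\,\varphi(k,Z)$, where $Z_1,\dots,Z_h$ are independent and $\mathbb P(Z_i=1)=p_i\mathbf 1[k_i=q_i]$. Let $\Delta=\{x\in[0,1]^h:\sum_ix_i=1\}$. For $x\in\Delta$ let $K=(K_1,\dots,K_h)$ be multinomial with parameters $r$ and $x$: each of $r$ independent trials falls into class $i$ with probability $x_i$, and $K_i$ counts the trials in class $i$. Put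
\[
\Phi(x,p)=\mathbb E f(K,p)=\sum_k\frac{r!}{k_1!\cdots k_h!}\,x_1^{k_1}\cdots x_h^{k_h}f(k,p),
\]
a polynomial in $(x,p)$. The function $f(k,p)$ is affine in each $p_i$. Its slope is $0$ if $k_i\ne q_i$; otherwise it is the expected increase of $\varphi$ when $z_i$ is switched from $0$ to $1$, which lies in $[0,1]$ because the rule is monotone. Averaging over $K$,
\begin{equation}\label{eq:slope}
0\le\frac{\partial\Phi}{\partial p_i}(x,p)\le\mathbb P(K_i=q_i)\le\min(1,\,rx_i),
\end{equation}
where the last step uses $q_i\ge1$ and $\mathbb P(K_i\ge1)\le\mathbb EK_i=rx_i$.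

\begin{lemma}[Substitution]\label{lem:subst}
The class $\mathcal B$ is monotone, and $d(\mathcal B)=\max_{x\in\Delta}\Phi(x,\beta)$.
\end{lemma}

\begin{proof}
Edgeless $r$-graphs are in $\mathcal B$, and deleting an edge keeps $G$ in $\mathcal B$. If a vertex $v\in A_i$ is deleted, replace $H_i$ by $H_i-v\in\mathcal H_i$; then $k(S)$ and $z(S)$ do not change for the sets $S$ that avoid $v$. So $\mathcal B$ is monotone.

Consider a partition of an $n$-set $V$ and hypergraphs $H_i$ as above. Put $x_i=|A_i|/n$ and $\rho_i=|E(H_i)|/\binom{|A_i|}{q_i}$, with $\rho_i=0$ if $|A_i|<q_i$. Let $S$ be a uniformly random $r$-subset of $V$. Given $k(S)=k$, the sets $S\cap A_i$ are independent uniform $k_i$-subsets of the $A_i$, so the $z_i(S)$ are independent with $\mathbb P(z_i(S)=1)=\rho_i\mathbf 1[k_i=q_i]$. Hence $\mathbb P(S\text{ is allowed})=\mathbb Ef(k(S),\rho)$. To compare $k(S)$ with $K$, draw $r$ vertices independently and uniformly, with replacement. Their counts in the parts have the law of $K$. Let $\mathcal R$ be the event that some vertex is repeated; then $\mathbb P(\mathcal R)\le\binom r2/n$,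 and given the complement of $\mathcal R$ the counts have the law of $k(S)$. So $\mathbb Ef(K,\rho)-\mathbb Ef(k(S),\rho)=\mathbb P(\mathcal R)\bigl(\mathbb E[f(K,\rho)\mid\mathcal R]-\mathbb Ef(k(S),\rho)\bigr)$, and since $0\le f\le1$,
\begin{equation}\label{eq:compare}
\bigl|\mathbb P(S\text{ is allowed})-\Phi(x,\rho)\bigr|\le r^2/(2n).
\end{equation}

\emph{Upper bound.} The density $\rho_i$ is close to $\beta_i$ or smaller only when $A_i$ is large, so small parts are treated separately. Let $\sqrt n\ge\max_iq_i$ and $\beta_i^{(n)}=d_{\lceil\sqrt n\rceil}(\mathcal H_i)$. If $|A_i|\ge\sqrt n$, then $\rho_i\le\beta_i^{(n)}$ by Lemma~\ref{lem:monotone}, and by~\eqref{eq:slope} replacing $\rho_i$ by $\beta_i$ decreases $\Phi$ by at most $\beta^{(n)}_i-\beta_i$. If $|A_i|<\sqrt n$, the replacement changes $\Phi$ by at most $rx_i<r/\sqrt n$. With~\eqref{eq:compare}, every $G\in\mathcal B$ on $n$ vertices satisfies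
\[
|E(G)|\big/\tbinom nr\le\max_{x\in\Delta}\Phi(x,\beta)+\sum_i\bigl(\beta_i^{(n)}-\beta_i\bigr)+\frac{hr}{\sqrt n}+\frac{r^2}{2n},
\]
and the error terms tend to $0$.

\emph{Lower bound.} Let $x^*$ maximize $\Phi(\cdot,\beta)$. Round each $x_i^*n$ up or down to integers $|A_i|$ with sum $n$, take $H_i\in\mathcal H_i$ with the largest number of edges, and let $G$ consist of all allowed sets. If $x_i^*>0$ and $n$ is large, then $|A_i|\ge q_i$ and $\rho_i=d_{|A_i|}(\mathcal H_i)\ge\beta_i$. If $x_i^*=0$, then $x_i=0$ and $\Phi(x,p)$ does not depend on $p_i$, by~\eqref{eq:slope}. So $\Phi(x,\rho)\ge\Phi(x,\beta)$, and $\Phi(x,\beta)\to\Phi(x^*,\beta)$ because $x\to x^*$. Now~\eqref{eq:compare} gives $d(\mathcal B)\ge\Phi(x^*,\beta)$.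
\end{proof}

\section{An interval of densities of 4-graphs}\label{sec:interval}

\subsection{Weighted pairs}

We want a monotone class whose density is the value of an optimization problem that we can solve exactly and that depends on a real parameter. Quadratic problems can be solved exactly, and $4$-graphs can imitate graphs with weighted edges: let every edge consist of a pair in a set $A$ and a pair in a set $C$, and give a pair in $A$ the weight $1-\frac1k$ by letting it combine only with those pairs in $C$ that receive different colors in a $k$-coloring of $C$.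

Let $\Lambda$ be a set of \emph{labels} and let $W:\Lambda\times\Lambda\to\{0,\frac45,\frac56,1\}$ be symmetric with $W(\lambda,\lambda)=0$. Let $\mathcal G(W)$ be the class of $4$-graphs $G$ for which there are a partition $V(G)=C\cup\bigcup_{\lambda\in\Lambda}A_\lambda$ (parts may be empty) and colorings $\chi_5:C\to\{1,\dots,5\}$ and $\chi_6:C\to\{1,\dots,6\}$ such that every edge has the form $\{a,a',z,z'\}$ with $a\in A_\lambda$, $a'\in A_{\lambda'}$, $z,z'\in C$, and
\[
W(\lambda,\lambda')=1,\quad\text{or}\quad W(\lambda,\lambda')=\tfrac45,\ \chi_5(z)\ne\chi_5(z'),\quad\text{or}\quad W(\lambda,\lambda')=\tfrac56,\ \chi_6(z)\ne\chi_6(z').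
\]
The partition and the colorings restrict to subgraphs, so $\mathcal G(W)$ is a monotone class. For a finitely supported probability vector $y$ on $\Lambda$ let $Q(y)=\sum_{\lambda,\lambda'}W(\lambda,\lambda')y_\lambda y_{\lambda'}$, the sum over ordered pairs.

\begin{lemma}\label{lem:weights}
$d(\mathcal G(W))=\frac38\sup_yQ(y)$, where $y$ ranges over all finitely supported probability vectors on $\Lambda$.
\end{lemma}

\begin{proof}
Let $G\in\mathcal G(W)$ have $n$ vertices and let $A=\bigcup_\lambda A_\lambda$. We may assume $A\ne\emptyset$, since otherwise there are no edges. Put $y_\lambda=|A_\lambda|/|A|$. If a coloring splits $C$ into classes $C_1,\dots,C_k$, the number of pairs with different colors is $\frac12(|C|^2-\sum_i|C_i|^2)\le(1-\frac1k)\frac{|C|^2}2$ by the Cauchy--Schwarz inequality. So a pair $a\in A_\lambda$, $a'\in A_{\lambda'}$ lies in at most $W(\lambda,\lambda')|C|^2/2$ edges. For $\lambda\neq\lambda'$ there are $y_\lambda y_{\lambda'}|A|^2$ such pairs, and pairs with equal labels lie in no edge. Summing over unordered pairs of labels and using $|A||C|\le n^2/4$,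
\[
|E(G)|\le\frac{|A|^2|C|^2}4\,Q(y)\le\frac{n^4}{64}\sup Q .
\]
Since $\binom n4\sim n^4/24$, this gives $d(\mathcal G(W))\le\frac{24}{64}\sup Q$.

Conversely, fix $y$. Take $|A|=\lfloor n/2\rfloor$ and $|A_\lambda|=y_\lambda|A|+O(1)$, split $C$ almost equally among the $30$ values of $(\chi_5,\chi_6)$, and take all permitted $4$-sets as edges. Both colorings are then almost balanced at the same time, so the numbers of pairs in $C$ available to the weights $\frac45$, $\frac56$, $1$ are $(\frac45+o(1))\frac{|C|^2}2$, $(\frac56+o(1))\frac{|C|^2}2$, $(1+o(1))\frac{|C|^2}2$. Hence $|E(G)|=\frac{n^4}{64}(Q(y)+o(1))$ and $d(\mathcal G(W))\ge\frac38Q(y)$.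
\end{proof}

The fractional weights are essential. Suppose that $W$ takes only the values $0$ and $1$. If two labels in the support of $y$ have $W(\lambda,\lambda')=0$, then $Q$ is an affine function of the mass moved from $\lambda$ to $\lambda'$, so all the mass can be moved to one of them without decreasing $Q$. We end with $k$ labels at mutual weight $1$, where $Q=1-\sum y_\lambda^2\le1-\frac1k$, with equality for the uniform vector. So $\sup Q\in\{1-\frac1k:k\ge1\}\cup\{1\}$, a countable set. If instead all pairs of distinct labels have positive weight, moving mass $\epsilon$ contributes the strictly concave term $-2W(\lambda,\lambda')\epsilon^2$, and the optimal vector can be spread over a complicated structure.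

\subsection{A probe attached to a graph}

Let $H$ be a graph, possibly infinite. Give its edges the weight $1$ and the other pairs of distinct vertices the weight $\frac45$. For finitely supported $y:V(H)\to[0,\infty)$ define the \emph{energy}
\[
\mathcal E_H(y)=4\sum_{\lambda\in V(H)}y_\lambda^2-2\sum_{\lambda\lambda'\in E(H)}y_\lambda y_{\lambda'} .
\]
Writing $\Sigma=2\sum_{\lambda\lambda'\in E(H)}y_\lambda y_{\lambda'}$, we have
\begin{equation}\label{eq:base}
\sum_{\lambda,\lambda'\in V(H)}W(\lambda,\lambda')y_\lambda y_{\lambda'}=\Sigma+\tfrac45\Bigl[\Bigl(\sum y_\lambda\Bigr)^2-\sum y_\lambda^2-\Sigma\Bigr]=\tfrac45\Bigl(\sum y_\lambda\Bigr)^2-\tfrac15\mathcal E_H(y).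
\end{equation}
Suppose that $\mathcal E_H\ge0$ and that $H$ has infinitely many isolated vertices. Spreading mass $1$ uniformly over $N$ of them costs energy $4/N$, so the supremum of~\eqref{eq:base} over probability vectors is $\frac45$, whatever the rest of $H$ is. To make the supremum see $H$, we add a label that rewards mass at one vertex. Fix a root $v\in V(H)$, let $o$ be a new label, the \emph{probe}, and on $\Lambda=V(H)\cup\{o\}$ define, for $\lambda\ne\lambda'$,
\begin{equation}\label{eq:W}
W(\lambda,\lambda')=
\begin{cases}
1 & \text{if }\lambda\lambda'\in E(H)\text{ or }\{\lambda,\lambda'\}=\{o,v\},\\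
\frac45 & \text{if }\lambda,\lambda'\in V(H)\text{ are nonadjacent},\\
\frac56 & \text{if one of }\lambda,\lambda'\text{ is }o\text{ and the other is not }v.
\end{cases}
\end{equation}
Let $y$ be a probability vector on $\Lambda$ with $y_o=\theta$. The ordered pairs containing $o$ contribute $2\theta\bigl[y_v+\frac56(1-\theta-y_v)\bigr]=\frac53\theta(1-\theta)+\frac13\theta y_v$ to $Q(y)$, and the others contribute~\eqref{eq:base}. Therefore, with $\mathcal E_H(y)$ denoting the energy of the restriction of $y$ to $V(H)$,
\begin{equation}\label{eq:Q}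
Q(y)=\tfrac45(1-\theta)^2+\tfrac53\theta(1-\theta)+\tfrac15\bigl[2\tau y_v-\mathcal E_H(y)\bigr],\qquad\tau=\tfrac56\theta .
\end{equation}
The graph enters only through the bracket. Define the \emph{response} $m(H,v)=\sup_y\bigl(2y_v-\mathcal E_H(y)\bigr)$ over finitely supported $y\ge0$ of any total mass. Replacing $y$ by $\tau y$ shows that the supremum of the bracket over such $y$ is $\tau^2m(H,v)$. Which numbers are responses?

\begin{example}\label{ex:response}
For a single vertex, $m=\max_y(2y-4y^2)=\frac14$. Now let the root $v$ have $\ell$ neighbors of degree one and one further neighbor $v'$, joined by a bridge to $v$, that is the root of the remaining graph $H'$ with response $m'$. With $y=y_v$ and masses $w_j$ on the leaves,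
\[
2y-\mathcal E_H=2y-4y^2+\sum_{j=1}^{\ell}\bigl(2yw_j-4w_j^2\bigr)+\bigl(2y\,y_{v'}-\mathcal E_{H'}\bigr).
\]
For fixed $y$ the brackets are maximized separately, each with $\tau=y$, and their suprema are $\frac14y^2$ and $m'y^2$. If $4-\frac\ell4-m'>0$, maximizing $2y-(4-\frac\ell4-m')y^2$ gives
\[
m(H,v)=\frac1{4-\frac\ell4-m'} .
\]
A single edge has response $1/(4-\frac14)=\frac4{15}$, a path with three vertices rooted at an end has $1/(4-\frac4{15})=\frac{15}{56}$, and rooted at the center it has $1/(4-\frac24)=\frac27$.
\end{example}

So for a path $v_1v_2\cdots$ with $\ell_i$ leaves attached to $v_i$, a caterpillar rooted at $v_1$, the response is a continued fraction with digits $\ell_i$: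
\[
\cfrac1{4-\frac{\ell_1}4-\cfrac1{4-\frac{\ell_2}4-\cdots}} .
\]
Finite caterpillars give countably many values. We show that infinite ones fill an interval.

\subsection{Continued fractions and caterpillars}

For $k\in\{0,\dots,7\}$ let $T_k(m)=1/(4-\frac k4-m)$. A constant digit sequence $k,k,\dots$ corresponds to a fixed point of $T_k$, a solution of $m+\frac1m=4-\frac k4$. For the extreme digits the smaller solutions are
\[
\mu_0=2-\sqrt3,\qquad\mu_7=\frac{9-\sqrt{17}}8,\qquad\mu_0+\frac1{\mu_0}=4,\qquad\mu_7+\frac1{\mu_7}=\frac94 .
\]
From $1.73<\sqrt3<2$ and $4<\sqrt{17}<4.2$ we get $0<\mu_0<0.27$ and $0.6<\mu_7<\frac58$. Let $J=[\mu_0,\mu_7]$.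

\begin{lemma}\label{lem:digits}
For each $m\in J$ there are $\ell_i\in\{0,\dots,7\}$ and $m_i\in J$ $(i\ge1)$ with $m_1=m$ and
\begin{equation}\label{eq:rec}
\frac1{m_i}=4-\frac{\ell_i}4-m_{i+1}\qquad(i\ge1).
\end{equation}
\end{lemma}

\begin{proof}
On $J$ the denominators are at least $\frac94-\frac58>0$, so $T_k(m)$ is continuous and increasing in $m$, and increasing in $k$. Hence $T_k(J)=[T_k(\mu_0),T_k(\mu_7)]$. For $0\le k\le6$, the inequality $T_k(\mu_7)\ge T_{k+1}(\mu_0)$ says $4-\frac k4-\mu_7\le4-\frac{k+1}4-\mu_0$, that is, $\mu_7-\mu_0\ge\frac14$, which holds as $\mu_7-\mu_0>0.33$. So consecutive intervals $T_k(J)$ overlap, and their union is $[T_0(\mu_0),T_7(\mu_7)]=J$. Thus every $m\in J$ equals $T_k(m')$ for some $k$ and some $m'\in J$, and we iterate.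
\end{proof}

The overlap is the reason for going up to the digit $7$. The fixed point of $T_6$ below $1$ is $\frac12$, and $\frac12-\mu_0=\sqrt3-\frac32<\frac14$, so with the digits $0,\dots,6$ the images of $[\mu_0,\frac12]$ leave gaps.

Fix $m\in J$ and sequences $(\ell_i)$, $(m_i)$ as in Lemma~\ref{lem:digits}. Let $H_m$ be the infinite graph with vertices $v_i$ $(i\ge1)$ and $w_{i,j}$ $(i\ge1,\ 1\le j\le\ell_i)$, edges $v_iv_{i+1}$ and $v_iw_{i,j}$, and countably infinitely many further isolated vertices. The root is $v_1$. We write $y_i$ and $y_{ij}$ for the values of $y$ at $v_i$ and $w_{i,j}$. In~\eqref{eq:Q} the total mass on $V(H_m)$ is prescribed, so we need to know that the response is approached under this constraint. The isolated vertices are there for this purpose.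

\begin{lemma}\label{lem:energy}
Let $\tau\ge0$ and $\mathcal E=\mathcal E_{H_m}$.
\begin{enumerate}
\item[(a)] Every finitely supported $y:V(H_m)\to[0,\infty)$ satisfies $2\tau y_1-\mathcal E(y)\le\tau^2m$.
\item[(b)] For every $\sigma\ge5\tau$ and $\epsilon>0$ there is such a $y$ with total mass exactly $\sigma$ and $2\tau y_1-\mathcal E(y)\ge\tau^2m-\epsilon$.
\end{enumerate}
\end{lemma}

\begin{proof}
We claim that
\begin{equation}\label{eq:squares}
\mathcal E(y)=\frac{y_1^2}{m_1}+\sum_{i\ge1}\frac{(y_{i+1}-m_{i+1}y_i)^2}{m_{i+1}}+\sum_{i,j}\Bigl(2y_{ij}-\frac{y_i}2\Bigr)^2+4\sum_{\lambda\text{ isolated}}y_\lambda^2 .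
\end{equation}
The terms of the first sum expand to $y_{i+1}^2/m_{i+1}-2y_iy_{i+1}+m_{i+1}y_i^2$ and those of the second to $4y_{ij}^2-2y_iy_{ij}+\frac14y_i^2$. So the mixed terms and the squares $4y_{ij}^2$ are those of $\mathcal E$, and the coefficient of $y_i^2$ is $\frac1{m_i}+m_{i+1}+\frac{\ell_i}4=4$ by~\eqref{eq:rec}.

(a) Since all $m_i$ are positive, $\mathcal E(y)\ge y_1^2/m$, and $2\tau y_1-y_1^2/m=\tau^2m-(y_1-\tau m)^2/m\le\tau^2m$.

(b) We make as many squares vanish as possible. For $N\ge1$ let $y_1=\tau m_1$, $y_{i+1}=m_{i+1}y_i$ for $i<N$, $y_{ij}=y_i/4$ for $i\le N$, and let $y$ vanish at all $v_i$, $w_{i,j}$ with $i>N$. Since $m_i<\frac58$ and $\ell_i\le7$, we have $y_i\le\tau(\frac58)^i$, and the mass used so far is at most $(1+\frac74)\tau\sum_{i\ge1}(\frac58)^i=\frac{11}4\cdot\frac53\tau\le5\tau\le\sigma$. Spread the remaining mass $\rho\in[0,\sigma]$ uniformly over $N$ isolated vertices. By~\eqref{eq:squares}, $\mathcal E(y)=\tau^2m+m_{N+1}y_N^2+4\rho^2/N$, while $2\tau y_1=2\tau^2m$. The last two terms of the energy tend to $0$ as $N\to\infty$.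
\end{proof}

Part (a) uses only $m_i>0$, but part (b) needs the upper bound on the $m_i$. For the infinite path ($\ell_i=0$ for all $i$) the constant sequence $m_i=2+\sqrt3$ also solves~\eqref{eq:rec}, yet the response is $2-\sqrt3$.

\subsection{The interval}

Let $W_m$ be the weight function~\eqref{eq:W} for $H=H_m$ and $v=v_1$.

\begin{proposition}\label{prop:density}
For every $m\in J$,
\[
d(\mathcal G(W_m))=\beta(m):=\frac38\Bigl(\frac45+\frac1{5(156-25m)}\Bigr).
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:weights} it suffices to compute $\sup Q$. Put $\kappa=\frac{13}{15}-\frac5{36}m=\frac{156-25m}{180}$; since $m<\frac58$, we have $156-25m>140$. For $\tau=\frac56\theta$ we have $\frac15\tau^2m=\frac5{36}m\theta^2$, and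
\begin{equation}\label{eq:theta}
\tfrac45(1-\theta)^2+\tfrac53\theta(1-\theta)+\tfrac5{36}m\theta^2=\tfrac45+\tfrac1{15}\theta-\kappa\theta^2=\tfrac45+\tfrac1{900\kappa}-\kappa\bigl(\theta-\tfrac1{30\kappa}\bigr)^2 .
\end{equation}
By~\eqref{eq:Q} and Lemma~\ref{lem:energy}(a), $Q(y)$ is at most~\eqref{eq:theta}, so $\sup Q\le\frac45+\frac1{900\kappa}=\frac45+\frac1{5(156-25m)}$. For the reverse inequality take $\theta=\frac1{30\kappa}=\frac6{156-25m}<\frac1{20}$. Then $5\tau<5\theta<\frac14<1-\theta$, so Lemma~\ref{lem:energy}(b) with $\sigma=1-\theta$ gives a probability vector $y$ on $\Lambda$ with $y_o=\theta$ and $Q(y)\ge\frac45+\frac1{900\kappa}-\frac\epsilon5$.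
\end{proof}

The weight $\frac56$ has to lie strictly between $\frac45$ and $1$. With $\frac45$ in its place, $Q=\frac45(1-\theta^2)+\frac15[2\theta y_1-\mathcal E]\le\frac45-\frac{4-m}5\theta^2$, so the probe receives no mass and $\sup Q=\frac45$. With $1$ in its place, the term $\theta y_1$ disappears and the root is not distinguished. In both cases $\sup Q$ does not depend on $m$.

The function $\beta(m)$ is continuous and strictly increasing on $J$. Put $a=\beta(\mu_0)$ and $b=\beta(\mu_7)$; then $\frac3{10}<a<b<\frac3{10}+\frac3{5600}$. Proposition~\ref{prop:density} and Lemma~\ref{lem:monotone} give the result of this section.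

\begin{proposition}\label{prop:interval}
There are $0<a<b<1$ such that for each $\beta\in[a,b]$ there is a monotone class $\mathcal H_\beta$ of $4$-graphs with $d(\mathcal H_\beta)=\beta$. In particular, $[a,b]\subset\Pi_\infty^{(4)}$.
\end{proposition}

The interval is very short, and the classes $\mathcal H_\beta$ depend on arbitrary choices of digits. Neither matters: from now on we use only $a<b$, and by Lemma~\ref{lem:subst} the densities of the classes built from $\mathcal H_\beta$ depend on the number $\beta$ alone.

\section{Padding and joins: intervals for every $r\ge4$}\label{sec:join}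

Two substitutions with two parts prove Theorem~\ref{thm:intervals}. The first raises the uniformity.

\begin{lemma}[Padding]\label{lem:padding}
Let $1\le q\le r$ and let $\mathcal H$ be a monotone class of $q$-graphs with density $\beta$. Then there is a monotone class of $r$-graphs with density $\beta\binom rq(\frac qr)^q(1-\frac qr)^{r-q}$, where $0^0=1$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:subst} with a part $A_1$ carrying $\mathcal H$, a free part $A_2$, and the rule $\varphi(k,z)=z_1$: an $r$-set is allowed if its intersection with $A_1$ is an edge of $H_1$. With $x_1=x$ we get $\Phi=\beta\,\mathbb P(K_1=q)=\beta\binom rqx^q(1-x)^{r-q}$. For $q=r$ the maximum is at $x=1$. For $q<r$ the logarithmic derivative $\frac qx-\frac{r-q}{1-x}$ is decreasing on $(0,1)$ and vanishes at $x=\frac qr$.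
\end{proof}

The second operation keeps the uniformity and raises the density. For $r\ge2$ let $u(\alpha)=(1-\alpha)^{-1/(r-1)}$, an increasing bijection from $[0,1)$ onto $[1,\infty)$. The additivity in the next lemma is due to Grosu~\cite{Grosu}; we include the short proof.

\begin{lemma}[Join]\label{lem:join}
Let $r\ge2$ and let $\mathcal G_1,\mathcal G_2$ be monotone classes of $r$-graphs with densities $\alpha_1,\alpha_2<1$. Then there is a monotone class of $r$-graphs with density $\alpha<1$ such that $u(\alpha)=u(\alpha_1)+u(\alpha_2)$.
\end{lemma}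

\begin{proof}
Apply Lemma~\ref{lem:subst} with parts $A_1,A_2$ carrying $\mathcal G_1,\mathcal G_2$. An $r$-set inside $A_i$ is allowed if it is an edge of $H_i$, and every $r$-set that meets both parts is allowed; thus $\varphi(k,z)=z_i$ if $k_i=r$, and $\varphi=1$ otherwise. Put $u_i=u(\alpha_i)$, so that $1-\alpha_i=u_i^{-(r-1)}$. With $x_1=x$,
\[
1-\Phi=u_1^{-(r-1)}x^r+u_2^{-(r-1)}(1-x)^r .
\]
This function is convex, and its derivative $r\bigl[(x/u_1)^{r-1}-((1-x)/u_2)^{r-1}\bigr]$ vanishes at $x=u_1/(u_1+u_2)$. The minimum value is $(u_1+u_2)/(u_1+u_2)^r$, so $1-\alpha=(u_1+u_2)^{-(r-1)}$.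
\end{proof}

For example, joining $k$ copies of the class of edgeless $r$-graphs, which has $u=1$, gives the density $1-k^{-(r-1)}$; for $r=2$ this is the density $1-\frac1k$ of the $k$-partite graphs.

\begin{proof}[Proof of Theorem~\ref{thm:intervals}]
Let $r\ge4$ and
\begin{equation}\label{eq:cr}
c_r=\binom r4\Bigl(\frac4r\Bigr)^4\Bigl(1-\frac4r\Bigr)^{r-4}\in(0,1].
\end{equation}
By Proposition~\ref{prop:interval} and Lemma~\ref{lem:padding}, every number in $[c_ra,c_rb]$ is the density of a monotone class of $r$-graphs. So $[c_ra,c_rb]\subset\Pi_\infty^{(r)}$, and $c_rb<1$.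

Let $U$ be the set of values $u(d(\mathcal G))$ over monotone classes $\mathcal G$ of $r$-graphs with $d(\mathcal G)<1$. It contains $[u_0,u_1]$, where $u_0=u(c_ra)<u_1=u(c_rb)$, and it is closed under addition by Lemma~\ref{lem:join}. Hence $U\supset[ku_0,ku_1]$ for all $k\ge1$. The intervals for $k$ and $k+1$ overlap when $(k+1)u_0\le ku_1$, which holds for $k\ge k_0:=\lceil u_0/(u_1-u_0)\rceil$. So $U\supset[k_0u_0,\infty)$, which means $[\alpha_r,1)\subset\Pi_\infty^{(r)}$ with $\alpha_r=1-(k_0u_0)^{-(r-1)}<1$. Finally $1\in\Pi_\infty^{(r)}$.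
\end{proof}

Joins do not help with Theorem~\ref{thm:main}: since $u_1+u_2\ge2$, a join has density at least $1-2^{-(r-1)}$, which exceeds any fixed $\alpha<1$ once $r$ is large.

\section{Spreading the interval over $(0,1)$}\label{sec:spread}

\subsection{The smallest case}

Padding already produces recurrent numbers. In~\eqref{eq:cr} we have $\binom r4(\frac4r)^4\to4^4/4!$ and $(1-\frac4r)^{r-4}\to\mathrm e^{-4}$, so
\[
c_r\to\gamma:=\frac{4^4\mathrm e^{-4}}{4!}\qquad(r\to\infty).
\]
If $\gamma a<\alpha<\gamma b$, then $c_ra<\alpha<c_rb$ for all large $r$, and so $\alpha\in\Pi_\infty^{(r)}$ for all large $r$. The factor $c_r$ changes with $r$, but it converges, and the freedom in $\beta\in[a,b]$ absorbs the change.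

In probabilistic terms, the part that carries $\mathcal H_\beta$ is a test: a random $r$-set passes if it meets the part in an edge. The best choice of the size of the part is $4n/r$; the intersection size is then close to a Poisson variable with mean $4$, which equals $4$ with probability $\gamma$, and the test is passed with probability close to $\gamma\beta$. As such a part occupies only the fraction $4/r$ of the vertices, there is room for any fixed number of tests, and they become independent as $r\to\infty$. We may then combine the outcomes by a monotone Boolean function, and we need one whose acceptance probability is below $\alpha$ when the tests succeed with probability $\gamma a$ and above $\alpha$ when they succeed with probability $\gamma b$. Requiring all tests to succeed never gives a limiting value above $\gamma b$, and requiring at least one never gives a limiting value below $\gamma a$. A conjunction of disjunctions reaches every $\alpha$.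

\subsection{A function with a sharp threshold}

Let $s,t\ge1$ be integers, and let $(i,j)$ range over $1\le i\le t$, $1\le j\le s$. If $Z_{ij}\in\{0,1\}$ are independent with $\mathbb P(Z_{ij}=1)=p_{ij}$, then $\bigwedge_i\bigvee_jZ_{ij}=1$ with probability
\[
F\bigl((p_{ij})\bigr)=\prod_{i=1}^t\Bigl(1-\prod_{j=1}^s(1-p_{ij})\Bigr).
\]
On $[0,1]^{st}$ the polynomial $F$ takes values in $[0,1]$, and it is affine and nondecreasing in each variable. When all $p_{ij}$ equal $p$, its value is $\psi(p)=(1-(1-p)^s)^t$.

\begin{lemma}\label{lem:threshold}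
Let $0<p_0<p_1<1$ and $\alpha\in(0,1)$. There are integers $s,t\ge1$ with $\psi(p_0)<\alpha<\psi(p_1)$.
\end{lemma}

\begin{proof}
Let $L=-\ln\alpha>0$ and $w_s(p)=-\ln(1-(1-p)^s)>0$, so that $\psi(p)=\mathrm e^{-tw_s(p)}$. The requirement is $tw_s(p_1)<L<tw_s(p_0)$, that is, $t\in\bigl(L/w_s(p_0),\,L/w_s(p_1)\bigr)$. Since $-\ln(1-\epsilon)\sim\epsilon$ as $\epsilon\to0$, we have $w_s(p)\sim(1-p)^s$ as $s\to\infty$. Hence $w_s(p_1)\to0$ and $w_s(p_1)/w_s(p_0)\sim\bigl(\frac{1-p_1}{1-p_0}\bigr)^s\to0$, and the length of the interval, $\frac L{w_s(p_1)}\bigl(1-\frac{w_s(p_1)}{w_s(p_0)}\bigr)$, tends to infinity. Once it exceeds $1$, the interval contains a positive integer $t$.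
\end{proof}

\subsection{The classes and their densities}

Fix $s,t$. For $r\ge4st$ and $\beta\in[a,b]$ let $\mathcal B_r(\beta)$ be the class of $r$-graphs $G$ that have a partition $V(G)=B\cup\bigcup_{i,j}A_{ij}$ and $4$-graphs $H_{ij}\in\mathcal H_\beta$ on the sets $A_{ij}$ such that every edge $e$ satisfies:
\[
\text{for every $i$ there is $j$ with }e\cap A_{ij}\in E(H_{ij}).
\]
This is the substitution with the rule $\varphi(k,z)=\bigwedge_i\bigvee_jz_{ij}$ and a free part $B$. The free part takes up the vertices of an edge that the tests do not use; without it, for $s=t=1$ and $r>4$ there would be no edges at all. For $x=(x_{ij})$ with $x_{ij}\ge0$ and $\sum x_{ij}\le1$, let $(K_{ij})$ be the counts of $r$ independent trials with class probabilities $x_{ij}$, and $1-\sum x_{ij}$ for $B$. Put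
\[
\Phi_r(x,\beta)=\mathbb E\,F\bigl((\beta\mathbf 1[K_{ij}=4])\bigr),\qquad D_r(\beta)=\max_x\Phi_r(x,\beta).
\]
Lemmas~\ref{lem:subst} and~\ref{lem:monotone} give
\begin{equation}\label{eq:Dr}
D_r(\beta)=d(\mathcal B_r(\beta))\in\Pi_\infty^{(r)}\qquad(a\le\beta\le b).
\end{equation}
By~\eqref{eq:slope}, $|\Phi_r(x,\beta)-\Phi_r(x,\beta')|\le st|\beta-\beta'|$ for all $x$, so $|D_r(\beta)-D_r(\beta')|\le st|\beta-\beta'|$, and $D_r$ is continuous on $[a,b]$.

The class does not prescribe the sizes of the parts, so we must control $\Phi_r$ at every $x$, and for fixed $r$ the counts $K_{ij}$ are dependent. In the limit the problem decouples, and each part is optimized on its own. Recall that a Poisson variable with mean $\xi\ge0$ takes the value $k$ with probability $\mathrm e^{-\xi}\xi^k/k!$. Let $g(\xi)=\mathrm e^{-\xi}\xi^4/4!$ and $g(\infty)=0$. Since $g'(\xi)=\mathrm e^{-\xi}\xi^3(4-\xi)/4!$, the maximum of $g$ is $g(4)=\gamma<1$.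

\begin{lemma}\label{lem:limit}
For each $\beta\in[a,b]$, $\lim_{r\to\infty}D_r(\beta)=\psi(\gamma\beta)$.
\end{lemma}

\begin{proof}
We first prove the following. Let $r\to\infty$ along some sequence, and let $x=x^{(r)}$ satisfy $rx_{ij}\to\xi_{ij}\in[0,\infty]$ for all $i,j$. Then
\begin{equation}\label{eq:poisson}
\Phi_r(x,\beta)\to F\bigl((\beta g(\xi_{ij}))\bigr).
\end{equation}
If $\xi_{ij}=\infty$, then $K_{ij}$ has mean $rx_{ij}\to\infty$ and variance at most $rx_{ij}$, so Chebyshev's inequality gives $\mathbb P(K_{ij}=4)\le rx_{ij}/(rx_{ij}-4)^2\to0$. We may therefore replace these arguments of $F$ by $0$ at a cost of $o(1)$. Let $I$ be the set of pairs with $\xi_{ij}<\infty$, and merge all other classes into one class of probability $1-X$, where $X=\sum_Ix_{ij}$. For fixed integers $(k_{ij})_{I}$ with sum $k$,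
\[
\mathbb P\bigl(K_{ij}=k_{ij}\text{ on }I\bigr)=\frac{r!}{(r-k)!\,r^k}\,(1-X)^{r-k}\prod_I\frac{(rx_{ij})^{k_{ij}}}{k_{ij}!}\ \longrightarrow\ \prod_I\frac{\mathrm e^{-\xi_{ij}}\xi_{ij}^{k_{ij}}}{k_{ij}!},
\]
because the first factor tends to $1$ and $rX\to\sum_I\xi_{ij}<\infty$. The limit is the law of independent Poisson variables $N_{ij}$ with means $\xi_{ij}$. If probability vectors $P_r$ on a countable set converge pointwise to a probability vector $P$, then $\sum|P_r-P|=2\sum(P-P_r)^+\to0$ by dominated convergence, so expectations of bounded functions converge. Thus $\Phi_r(x,\beta)$ tends to the expectation of $F$ at the point with coordinates $\beta\mathbf 1[N_{ij}=4]$ on $I$ and $0$ elsewhere. Every monomial of $F$ is a product of distinct variables and the coordinates are independent, so this expectation is $F$ at the vector of means, $\beta g(\xi_{ij})$. This proves~\eqref{eq:poisson}.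

For the lower bound take $x_{ij}=4/r$, which is admissible as $r\ge4st$; then~\eqref{eq:poisson} gives $\liminf D_r(\beta)\ge\psi(\gamma\beta)$. For the upper bound let $x^{(r)}$ attain $D_r(\beta)$. Take a sequence of $r$ along which $D_r(\beta)$ tends to its limit superior, and pass to a subsequence along which every $rx_{ij}^{(r)}$ converges in $[0,\infty]$. By~\eqref{eq:poisson}, $g\le\gamma$ and the monotonicity of $F$, the limit superior is at most $\psi(\gamma\beta)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\alpha\in(0,1)$. Since $0<\gamma a<\gamma b<1$, Lemma~\ref{lem:threshold} gives $s,t$ with $\psi(\gamma a)<\alpha<\psi(\gamma b)$. Choose $\delta>0$ with $\psi(\gamma a)<\alpha-\delta$ and $\alpha+\delta<\psi(\gamma b)$. By Lemma~\ref{lem:limit} there is $r_0(\alpha)\ge4st$ such that $D_r(a)<\alpha-\delta$ and $D_r(b)>\alpha+\delta$ for all $r\ge r_0(\alpha)$. As $D_r$ is continuous on $[a,b]$, it takes every value in $[\alpha-\delta,\alpha+\delta]$, and~\eqref{eq:Dr} gives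
\[
[\alpha-\delta,\alpha+\delta]\subset\Pi_\infty^{(r)}\qquad\text{for all }r\ge r_0(\alpha).
\]
In particular $\alpha\in\Pi_\infty^{(r)}$ for these $r$. The points $0$ and $1$ lie in every $\Pi_\infty^{(r)}$. Therefore
\[
[0,1]\subset\liminf_{r\to\infty}\Pi_\infty^{(r)}\subset\limsup_{r\to\infty}\Pi_\infty^{(r)}\subset\bigcup_{r\ge2}\Pi_\infty^{(r)}\subset[0,1],
\]
and all these sets are equal. Finally, a compact subset of $(0,1)$ is covered by finitely many of the intervals $(\alpha-\delta,\alpha+\delta)$, and the largest of the corresponding thresholds $r_0(\alpha)$ works for all of its points.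
\end{proof}

\begin{thebibliography}{9}

\bibitem{Erdos}
Erd\H{o}s, \emph{On extremal problems of graphs and generalized graphs}, Israel J. Math. 2 (1964).

\bibitem{Grosu}
Codrut Grosu, \emph{On the algebraic and topological structure of the set of Tur\'an densities}, J. Combin. Theory Ser. B 118 (2016); arXiv:1403.4653 (2014).

\end{thebibliography}
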